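# Rebuilding a 2-Calabi–Yau category from a directed cluster-tilting subcategory

## 1. The guess that $\mathcal T$ determines $\mathcal C$, tested on one and two objects

The answer that one first guesses is yes. We are given a 2-Calabi–Yau triangulated category $\mathcal C$ and, inside it, a rigid subcategory $\mathcal T$ from which every object of $\mathcal C$ is obtained by one cone. If the nonzero maps between indecomposables of $\mathcal T$ never run in cycles, it is natural to expect that $\mathcal T$ alone determines $\mathcal C$, triangles included. We make this precise, test it by hand, and prove it.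

Throughout, $k$ is an algebraically closed field, $D=\operatorname{Hom}_k(-,k)$, and the categories $\mathcal C$, $\mathcal T$ are $k$-linear and Hom-finite.

**Definition (2-Calabi–Yau, algebraic).** A triangulated category $\mathcal C$ is 2-Calabi–Yau (2-CY) if there are isomorphisms $\operatorname{Hom}(X,Y)\cong D\operatorname{Hom}(Y,X[2])$, natural in $X,Y$. It is algebraic if it is triangle-equivalent to the stable category of a Frobenius exact category.

A small algebraic category is the stable category of finite-dimensional $k[x]/(x^2)$-modules. The only indecomposable that survives is $k$, and $k[1]\cong k$ because of $0\to k\to k[x]/(x^2)\to k\to 0$.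

**Definition (cluster-tilting).** Let $\mathcal C$ be an essentially small algebraic Krull–Schmidt 2-CY triangulated category, and write $\operatorname{Ext}^1(X,Y)=\operatorname{Hom}(X,Y[1])$. A full subcategory $\mathcal T\subseteq\mathcal C$, closed under isomorphisms, finite direct sums and summands, is cluster-tilting if it is functorially finite and
$$\mathcal T=\{X\mid \operatorname{Ext}^1(\mathcal T,X)=0\}=\{X\mid\operatorname{Ext}^1(X,\mathcal T)=0\}.$$

Functorial finiteness gives, for each $X$, a right $\mathcal T$-approximation: a map $T_0\to X$ with $T_0\in\mathcal T$ such that $\operatorname{Hom}(T,T_0)\to\operatorname{Hom}(T,X)$ is onto for all $T\in\mathcal T$ (and dually a left one). Complete it to a triangle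
$$T_1\to T_0\to X\to T_1[1].\tag{1}$$
In the exact sequence $\operatorname{Hom}(T,T_0)\to\operatorname{Hom}(T,X)\to\operatorname{Hom}(T,T_1[1])\to\operatorname{Hom}(T,T_0[1])=0$ the first map is onto. So $\operatorname{Ext}^1(\mathcal T,T_1)=0$, that is, $T_1\in\mathcal T$. Every object of $\mathcal C$ is the cone of a map in $\mathcal T$.

**Definition (directed).** A path in a Krull–Schmidt category is a sequence $X_0,\dots,X_n$, $n\ge1$, of indecomposables with a nonzero noninvertible map $X_i\to X_{i+1}$ for each $i<n$. The category is directed if there is no path from an indecomposable to itself. If $\mathcal T=\operatorname{add}(T)$, this says that the Gabriel quiver of $\operatorname{End}(T)$ is acyclic.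

The candidate for $\mathcal C$ is an orbit category. Let $\operatorname{mod}\mathcal T$ be the category of finitely presented contravariant $k$-linear functors $\mathcal T\to\operatorname{mod}k$. It satisfies Serre duality if $D^b(\operatorname{mod}\mathcal T)$ has a Serre functor, that is, an autoequivalence $\mathbb S$ with natural isomorphisms $\operatorname{Hom}(Y,\mathbb SX)\cong D\operatorname{Hom}(X,Y)$. The orbit category $D^b(\operatorname{mod}\mathcal T)/(\mathbb S\circ[-2])$ has the objects of $D^b(\operatorname{mod}\mathcal T)$ and morphism spaces $\bigoplus_{m\in\mathbb Z}\operatorname{Hom}(X,(\mathbb S[-2])^mY)$. Two facts are given to us.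

1. (Keller–Reiten) If an algebraic triangulated 2-CY category $\mathcal C$ has a directed cluster-tilting *object* $T$ and $\Lambda=\operatorname{End}(T)$, then $\mathcal C$ is triangle-equivalent to $(D^b\operatorname{mod}\Lambda)/(\mathbb S\circ[-2])$.
2. Let $\mathcal T$ be Hom-finite Krull–Schmidt such that $\operatorname{mod}\mathcal T$ is hereditary and satisfies Serre duality. Then $D^b(\operatorname{mod}\mathcal T)/(\mathbb S\circ[-2])$ carries a triangulated structure, via Keller's theorem on triangulated orbit categories. With it, it is an algebraic Krull–Schmidt 2-CY category with a cluster-tilting subcategory equivalent to $\mathcal T$.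

Jan Stovicek and Adam-Christiaan van Roosmalen, in "2-Calabi-Yau categories with a directed cluster-tilting subcategory" (arXiv:1611.03836), ask whether the uniqueness in fact 1 survives when $\mathcal C$ has only a directed cluster-tilting *subcategory*, possibly with infinitely many indecomposables: is $\mathcal C$ then necessarily triangle-equivalent to the orbit category of fact 2?

**Test: one indecomposable.** Let $\mathcal T=\operatorname{add}(T)$ with $\operatorname{End}(T)=k$. A map $T^a\to T^b$ is a scalar matrix, so by (1) every object is $T^c\oplus T[1]^d$. Moreover $\operatorname{Hom}(T,T[1])=0$ and $\operatorname{Hom}(T,T[2])\cong D\operatorname{End}(T)=k$. In (1) for $X=T[2]$ we may take $T_0=T$. The sequence $0=\operatorname{Hom}(T,T[1])\to\operatorname{Hom}(T,T_1)\to\operatorname{Hom}(T,T)\to\operatorname{Hom}(T,T[2])\to0$ has its last two nonzero terms of dimension one, so $\operatorname{Hom}(T,T_1)=0$. As $T_1$ is a power of $T$, we get $T_1=0$ and $T\cong T[2]$. Thus $\operatorname{Hom}(T,T[i])$ is $k$ for $i$ even and $0$ for $i$ odd. On the other side $\mathbb S=\mathrm{id}$ on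 $D^b(\operatorname{mod}k)$, and $\bigoplus_m\operatorname{Hom}(k,k[i-2m])$ is again $k$ for $i$ even and $0$ for $i$ odd.

**Test: two indecomposables.** Let $\mathcal T$ have indecomposables $1,2$ with endomorphism rings $k$, $\operatorname{Hom}(1,2)=kf$ and $\operatorname{Hom}(2,1)=0$. A map $1^a\oplus2^b\to1^c\oplus2^d$ consists of matrices $A:k^a\to k^c$, $B:k^b\to k^d$ and $C:k^a\to k^d$ (multiplying $f$). Diagonalize $A$ and $B$. Row operations through $f$ clear the entries of $C$ in the pivot columns of $A$, and column operations through $f$ clear those in the pivot rows of $B$. Then diagonalize what is left of $C$. So the map is a direct sum of copies of $1\to0$, $2\to0$, $0\to1$, $0\to2$, $\mathrm{id}_1$, $\mathrm{id}_2$ and $f$. By (1), every object of $\mathcal C$ is a sum of copies of $1,\ 2,\ 1[1],\ 2[1]$ and $Z=\operatorname{cone}(f)$.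

The functor $\operatorname{Hom}(-,Z)|_{\mathcal T}$ has dimensions $(0,1)$ at $(1,2)$, while $1$, $2$ give $(1,0)$, $(1,1)$ and the shifts give $0$. So $Z$ is not a sum of the other four. By Krull–Schmidt it is indecomposable, since a decomposition containing $Z$ itself has zero remainder. There are exactly five indecomposables. Section 10 (Step 3 there) will show that each orbit in $D^b(\operatorname{mod}\mathcal T)$ contains an indecomposable module or some $P[1]$ with $P$ indecomposable projective: here $3+2=5$.

The guess survives, but counting objects does not compare triangulated categories. Here is what will be proved.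

**Theorem A.** Let $\mathcal C$ be an essentially small algebraic Krull–Schmidt 2-CY triangulated category and $\mathcal T\subseteq\mathcal C$ a cluster-tilting subcategory such that $\operatorname{mod}\mathcal T$ is hereditary and satisfies Serre duality. Then:

1. There is a dg category $\mathcal O$, constructed in Section 7 from $\mathcal T$ alone, such that the representables form (up to isomorphism) a triangulated subcategory of the derived category of $\mathcal O$, and $\mathcal C$ is triangle-equivalent to $H^0(\mathcal O)$ with the triangulated structure inherited from it.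
2. $\mathcal C$ is triangle-equivalent to the triangulated orbit category $D^b(\operatorname{mod}\mathcal T)/(\mathbb S\circ[-2])$ of fact 2.

**Theorem B.** Let $\mathcal C$ be as in Theorem A and $\mathcal T\subseteq\mathcal C$ any cluster-tilting subcategory. The following are equivalent: (i) $\mathcal T$ is directed; (ii) $\operatorname{mod}\mathcal T$ is hereditary; (iii) $\operatorname{mod}\mathcal T$ is hereditary and satisfies Serre duality. Hence the conclusion of Theorem A holds as soon as $\mathcal T$ is directed.

Theorem A answers the question with yes. Theorem B is not used in its proof.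

**Part 1 implies part 2.** Let $\mathcal C'$ be the triangulated orbit category of fact 2. It is algebraic, Krull–Schmidt and 2-CY, with a cluster-tilting subcategory $\mathcal T'\simeq\mathcal T$, and it is essentially small since $\mathcal T$ is. So part 1 applies to $(\mathcal C,\mathcal T)$ and to $(\mathcal C',\mathcal T')$. The category $\mathcal O$ is built from $\mathcal T\simeq\mathcal T'$ only, so we may use the same $\mathcal O$ for both, and $\mathcal C\simeq H^0(\mathcal O)\simeq\mathcal C'$ as triangulated categories. We never have to look inside Keller's structure. It remains to prove part 1.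

## 2. Finitely presented functors on $\mathcal T$, and a linear order with two ends

**Abelianness.** Given $g:T\to T'$ in $\mathcal T$ with cocone $C\to T$, a right approximation $T_0\to C$ gives a weak kernel $T_0\to T$ of $g$. So $\mathcal T$ has weak kernels, and therefore $\operatorname{mod}\mathcal T$ is abelian with kernels and cokernels computed pointwise. Its projectives are the representables $\mathcal T(-,T)$, often written just $T$. It is Hom-finite: for an epimorphism $\mathcal T(-,T_0)\to M$, $\operatorname{Hom}(M,N)$ embeds into $N(T_0)$.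

**Minimality.** A map $g:T_0\to X$ is right minimal if it kills no nonzero direct summand of $T_0$; equivalently, $gh=g$ forces $h$ to be invertible. In a Hom-finite Krull–Schmidt setting every map from $T_0$ becomes right minimal after splitting off a summand that it kills. A right minimal epimorphism from a projective is a projective cover, and a map between projective covers that lies over an isomorphism is an isomorphism.

**Heredity.** $\operatorname{mod}\mathcal T$ is hereditary if $\operatorname{Ext}^2=0$ in it. We use this in the form: a subobject in $\operatorname{mod}\mathcal T$ of a projective is projective.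

**Example.** Consider the linear order
$$L=\{0<1<2<\cdots\ \cdots<2'<1'<0'\},$$
an increasing sequence followed by a decreasing one. Let $\mathcal L$ be its $k$-linearization, $\mathcal L(x,y)=k$ if $x\le y$ and $0$ otherwise, and let $\mathcal T_L$ consist of the formal finite direct sums. It is directed, since a nonzero noninvertible map $x\to y$ between indecomposables forces $x<y$. Put $P_y=\mathcal L(-,y)$.

*$\operatorname{mod}\mathcal T_L$ is hereditary.* A map $g:P_1\to P_0$ of finite sums of representables lives on a finite set $U\subset L$, whose endomorphism algebra is the path algebra of a linearly oriented quiver of type $A_{|U|}$, which is hereditary. Hence $P_1=K\oplus I$ with summands from $U$, $g|_K=0$, and $g|_I$ injective at the points of $U$. At a point $x\notin U$, let $u$ be the least element of $U$ above $x$. Restriction from $u$ to $x$ is bijective on every $P_v$, $v\in U$, so $g|_I$ is injective at $x$ too; if there is no such $u$, all values at $x$ are $0$. So the image of $g$ is $I$, which is projective.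

*Serre duality.* The functor $D\mathcal L(y,-)$ takes the value $k$ at the points $x\ge y$, so it is $P_{0'}/P_{y^-}$ with $y^-$ the predecessor of $y$ (and $P_{0'}$ if $y=0$). Dually $D\mathcal L(-,y)$ is the quotient of the left module $\mathcal L(0,-)$ by $\mathcal L(y^+,-)$ (by zero if $y=0'$). So both are finitely presented with resolutions of length at most one, and Lemma 8 in Section 12 turns this into a Serre functor.

So $\mathcal T_L$ satisfies all hypotheses, and by fact 2 it occurs as a cluster-tilting subcategory. We use it to see where a direct approach stops.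

## 3. Dg modules and bimodules: conventions and textbook facts

Let $\mathcal A$ be a small dg category. Right dg modules are contravariant dg functors to complexes, $\operatorname{Hom}_{\mathcal A}(M,N)$ is the complex of maps, and $\mathcal D(\mathcal A)$ is the derived category. A module $P$ is h-projective if $\operatorname{Hom}_{\mathcal A}(P,N)$ is acyclic for each acyclic $N$. Representables are h-projective, since $\operatorname{Hom}_{\mathcal A}(\mathcal A(-,X),N)=N(X)$. $\operatorname{per}\mathcal A$ is the thick subcategory of $\mathcal D(\mathcal A)$ generated by the representables; for $\mathcal A=k$ it consists of the complexes with finite-dimensional total cohomology. We use the following facts.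

* Every module has an h-projective resolution. For $P$ h-projective, $\operatorname{Hom}_{\mathcal D(\mathcal A)}(P,N[i])=H^i\operatorname{Hom}_{\mathcal A}(P,N)$, and a quasi-isomorphism between h-projectives is a homotopy equivalence.
* If a dg functor has a right adjoint that preserves acyclicity, it preserves h-projectives.
* A dg functor that is the identity on objects and a quasi-isomorphism on morphism complexes induces equivalences of derived categories (and of bimodule derived categories), matching perfect modules.

Let $S$ be a set of representatives of the indecomposables of $\mathcal T$ and $\mathcal S\subseteq\mathcal T$ the full subcategory on $S$; $\mathcal T$-modules and $\mathcal S$-modules are the same. A bimodule $M(X,Y)$ is contravariant in $X$ and covariant in $Y$. Bimodules over $\mathcal S$ are right modules over $E=\mathcal S\otimes\mathcal S^{op}$, and $\mathcal D(\mathcal S^e)=\mathcal D(E)$. For a right module $X$,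
$$X\otimes_{\mathcal S}M=\int^{Y}X(Y)\otimes M(-,Y),\qquad \mathcal S(-,Y)\otimes_{\mathcal S}M=M(-,Y).$$
Two bimodules matter: $\mathcal S$ itself and its dual
$$\omega(X,Y)=D(\mathcal S(Y,X)).$$
For $S=\{1,2\}$ as in Section 1, $\mathcal S(1,2)=k$ and $\omega(1,2)=0$, while $\omega(2,1)=k$. The same conventions apply to dg categories.

## 4. Two lifting problems, and the bimodule of $L$

Since $\mathcal C$ is algebraic, $\mathcal C\simeq H^0(\mathcal C_{dg})$ for a pretriangulated dg category. Explicitly, for a Frobenius category $\mathcal E$ take the dg category of acyclic complexes of projective-injectives; $Z^0$ induces a triangle equivalence from its $H^0$ to the stable category of $\mathcal E$ (Keller, *Deriving DG categories*, §4.3). Let $\mathcal A\subseteq\mathcal C_{dg}$ be the full dg subcategory on $S$. Then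
$$H^i\mathcal A(X,Y)=\operatorname{Hom}_{\mathcal C}(X,Y[i]),\quad H^0\mathcal A=\mathcal S,\quad H^1\mathcal A=0,\quad H^2\mathcal A\cong\omega.\tag{2}$$
The last isomorphism is $\operatorname{Hom}(X,Y[2])\cong D\operatorname{Hom}(Y,X)$, an isomorphism of $\mathcal S$-bimodules because the 2-CY isomorphism is natural. All $H^i\mathcal A$ are pointwise finite-dimensional. The functor $X\mapsto\mathcal C_{dg}(-,X)|_{\mathcal A}$ is a triangle functor $\mathcal C\to\mathcal D(\mathcal A)$, sends $Y\in S$ to $\mathcal A(-,Y)$, and is fully faithful on the thick closure of $S$, which is $\mathcal C$ by (1). As $\mathcal C$ is idempotent complete (it is Krull–Schmidt), $\mathcal C\simeq\operatorname{per}\mathcal A$. We identify the two.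

The orbit category is built from $\mathcal S$ and $\omega$. So we want to map a dg model of it to $\mathcal A$, which means solving two problems: lift $\mathcal S=H^0\mathcal A$ to a dg functor from a model of $\mathcal S$ to $\mathcal A$, and lift $\omega[-2]\cong H^2(\mathcal A)[-2]$ to a map of bimodules into $\mathcal A$. We shall see that the obstructions lie in
$$\operatorname{Ext}^{n+1}_E(\mathcal S,H^{1-n}\mathcal A)\ (n\ge2)\qquad\text{and}\qquad\operatorname{Hom}_{\mathcal D(\mathcal S^e)}(\omega,(\tau_{\le0}\mathcal A)[3]).$$

A sensible first approach is the one that settles finitely many indecomposables. Then $\mathcal S$ is given by a path algebra $A=kQ$ with $Q$ finite acyclic, and there is the bimodule resolution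
$$0\to\bigoplus_{\text{arrows }x\to y}Ae_y\otimes e_xA\to\bigoplus_xAe_x\otimes e_xA\to A\to0.\tag{3}$$
So $A$ has bimodule projective dimension at most one, and $A\otimes A^{op}$ has global dimension at most two (we check this below). Both obstruction groups vanish, whatever the coefficients.

For $\mathcal L$ this stops at (3). The arrows are the covering pairs $i\to i+1$ and $(i+1)'\to i'$, and no composite of arrows goes from $0$ to $0'$. Evaluate the analogue of (3) at $(0,0')$: one gets $\bigoplus_{\text{arrows}}k\to\bigoplus_{x\in L}k\to k$, where an arrow $x\to y$ goes to $e_y-e_x$. The middle homology is the reduced $H_0$ of a graph with two components, so it is one-dimensional: $e_{0'}-e_0$ is not hit.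

No other resolution saves the day: $\mathcal L$ has bimodule projective dimension at least $2$. Suppose $0\to Q_1\to Q_0\to\mathcal L\to0$ is a projective bimodule resolution. For each fixed contravariant variable it is a sequence of projective left modules, so it splits, and $Y\otimes_{\mathcal L}-$ keeps it exact. On a representable bimodule $\mathcal L(-,x)\otimes\mathcal L(x',-)$ this functor gives $Y(x')\otimes P_x$. So every right module $Y$ would have projective dimension at most one. Now let $X=\bigcup_nP_n\subset P_{0'}$ (value $k$ at $0,1,2,\dots$, value $0$ at the primed points) and $Y=P_{0'}/X$. If $X$ were projective, the epimorphism $\bigoplus_nP_n\to X$ would split, giving a nonzero map $X\to P_n$ for some $n$. But such a map is zero at each $m>n$, where $P_n(m)=0$, and hence also at each $m\le n$, because $X(n+1)\to X(m)$ is onto. So $X$ is not projective, and $\operatorname{Ext}^2(Y,Z)=\operatorname{Ext}^1(X,Z)\ne0$ for some $Z$. Therefore $\operatorname{Ext}^2_{\mathcal L^e}(\mathcal L,-)$ is not the zero functor.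

Which $Z$ detect this? From $0\to\bigoplus_nP_n\to\bigoplus_nP_n\to X\to0$ (the first map sends the generator $e_n$ to $e_n-e_{n+1}|_n$),
$$\operatorname{Ext}^1(X,Z)=\operatorname{coker}\Bigl(\prod_nZ(n)\to\prod_nZ(n),\ (z_n)\mapsto(z_n-z_{n+1}|_n)\Bigr).$$
If $Z$ is pointwise finite-dimensional, then $Z=DL'$ with $L'=DZ$, and this map is the dual of $\bigoplus_nL'(n)\to\bigoplus_nL'(n)$, $l_n\mapsto l_n-(\text{image of }l_n\text{ in }L'(n+1))$. The latter is injective: look at the lowest nonzero component. So its dual is onto and $\operatorname{Ext}^1(X,Z)=0$.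

This is the way out in general. By Hom-finiteness all our coefficients $H^i\mathcal A$ are pointwise finite-dimensional, hence $k$-duals. So the Ext-groups that we meet are duals of Tor-groups, and Tor commutes with directed unions: it sees only the finite full subcategories of $\mathcal S$, which are path algebras and have (3). We now carry this out.

## 5. Heredity, finite subcategories, and Tor

From here to the end of Section 11, $\operatorname{mod}\mathcal T$ is hereditary and satisfies Serre duality.

**Lemma 1.** (a) $\operatorname{End}(X)=k$ for $X\in S$, and $\mathcal T$ is directed. (b) For finite $U\subseteq S$, the algebra $A_U=\operatorname{End}(\bigoplus_{X\in U}X)$ is hereditary, so $A_U\cong kQ_U$ with $Q_U$ finite acyclic.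

*Proof.* (a) A nonzero map $g:P\to Q$ between indecomposable projectives is mono: $\operatorname{im}g\subseteq Q$ is projective, so $P\to\operatorname{im}g$ splits, and $P$ is indecomposable. A path from $X$ to $X$ would compose to a mono $X\to X$. It is noninvertible, since otherwise the last map of the path would be a split epi between indecomposables, hence invertible. But a noninvertible element of the finite-dimensional local algebra $\operatorname{End}(X)$ is nilpotent, so it is not mono: contradiction. By the same argument every nonzero element of $\operatorname{End}(X)$ is invertible, so $\operatorname{End}(X)=k$ as $k=\bar k$.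

(b) Let $M$ be a finite-dimensional right $A_U$-module with presentation $P_1\to P_0\to M\to0$, $P_i\in\operatorname{add}U$. View $P_1\to P_0$ in $\operatorname{mod}\mathcal T$. Its image $I$ is projective, hence a summand of $P_1$, hence in $\operatorname{add}U$. Evaluating $P_1\twoheadrightarrow I\hookrightarrow P_0$ on $U$ gives the projective resolution $0\to I\to P_0\to M\to0$ over $A_U$. So $A_U$ is hereditary. It is basic and $k=\bar k$, so Gabriel's theorem gives $A_U\cong kQ_U$, and $Q_U$ is acyclic because $A_U$ is finite-dimensional. $\square$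

**Lemma 2.** Let $N$ be an $\mathcal S$-bimodule.
(a) If $M$ is a pointwise finite-dimensional bimodule, then $\operatorname{Ext}^i_E(\mathcal S,M)=0$ for $i\ge2$.
(b) If $M$ is a complex of bimodules with pointwise finite-dimensional cohomology and $H^i(M)=0$ for $i>0$, then $\operatorname{Hom}_{\mathcal D(\mathcal S^e)}(N,M[j])=0$ for $j\ge3$.

*Proof.* **Step 1: Ext into a dual is the dual of Tor.** For a complex $L$ of left $E$-modules,
$$\operatorname{RHom}_E(N,DL)\cong D(N\otimes^L_EL).\tag{4}$$
Indeed take a projective resolution of $N$ and use $\operatorname{Hom}_E(P,DL)=D(P\otimes_EL)$.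

**Step 2: Tor is a colimit over finite subcategories.** For a left $E$-module $L$, $\operatorname{Tor}^E_i(N,L)$ is computed by the bar complex, with terms $\bigoplus N(e_0)\otimes E(e_1,e_0)\otimes\cdots\otimes L(e_n)$. Each summand involves finitely many objects of $E$, so the bar complex is the directed union of the bar complexes over the object sets $U\times U$ with $U\subseteq S$ finite. Homology commutes with directed unions:
$$\operatorname{Tor}^E_i(N,L)=\varinjlim_U\operatorname{Tor}_i^{A_U^e}(N|_U,L|_U).$$

**Step 3: vanishing over $A=A_U=kQ$.** By (3), $\operatorname{Tor}_i^{A^e}(A,-)=0$ for $i\ge2$. Also $A^{op}=kQ^{op}$ has a resolution like (3). Tensoring the two over $k$ gives a resolution of $B=A\otimes A^{op}$ of length at most $2$ by finite sums of bimodules $Bf\otimes f'B$ with idempotents $f,f'$. It is split exact as a complex of left $B$-modules, as all its terms, including $B$, are projective on the left. So for a right $B$-module $N'$, applying $N'\otimes_B-$ gives a resolution of $N'$ of length at most $2$ by sums of modules $N'f\otimes f'B$, which are projective. Hence $\operatorname{gl.dim}B\le2$.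 With Step 2,
$$\operatorname{Tor}^E_i(\mathcal S,-)=0\ (i\ge2),\qquad\operatorname{Tor}^E_i(N,-)=0\ (i\ge3).\tag{5}$$

**Step 4: conclusion.** (a) $M\cong DDM$, so $\operatorname{Ext}^i_E(\mathcal S,M)\cong D\operatorname{Tor}^E_i(\mathcal S,DM)=0$ for $i\ge2$.

(b) The map $M\to DDM$ is a quasi-isomorphism, as the cohomology of $M$ is pointwise finite-dimensional. Put $L=DM$; its cohomology lies in degrees $\ge0$. By (4), $\operatorname{Hom}(N,M[j])\cong D\,H^{-j}(N\otimes^L_EL)$. Since $L=\varinjlim_n\tau_{\le n}L$, and $N\otimes^L_E-$ and cohomology commute with directed colimits, it suffices to treat $\tau_{\le n}L$. This has finitely many cohomologies, in degrees $0\le p\le n$, so by induction along truncation triangles it suffices that $H^{-j}(N\otimes^L_EH^p(L)[-p])=\operatorname{Tor}^E_{j+p}(N,H^p(L))$ vanishes. It does, by (5), as $j+p\ge3$. $\square$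

**Lemma 3.** (a) $D^b(\operatorname{mod}\mathcal T)=K^b(\mathcal T)=\operatorname{per}\mathcal S$ is Krull–Schmidt, and each object is a finite direct sum of objects $M[j]$ with $M\in\operatorname{mod}\mathcal T$ indecomposable. (b) For $Y\in S$, $\omega(-,Y)\in\operatorname{mod}\mathcal T$; the functor $\nu=-\otimes^L_{\mathcal S}\omega$ preserves $\operatorname{per}\mathcal S$ and is isomorphic to $\mathbb S$ there.

*Proof.* (a) Objects of $\operatorname{mod}\mathcal T$ have projective resolutions of length at most $1$, so $D^b(\operatorname{mod}\mathcal T)=K^b(\mathcal T)$. Heredity gives $X\cong\bigoplus_iH^i(X)[-i]$. The category $\operatorname{mod}\mathcal T$ is abelian and Hom-finite, hence Krull–Schmidt, and $\operatorname{End}(M[j])=\operatorname{End}(M)$. So $K^b(\mathcal T)$ is Krull–Schmidt, hence idempotent complete. It is the triangulated subcategory of $\mathcal D(\mathcal S)$ generated by the representables, and being idempotent complete it is thick; so it is $\operatorname{per}\mathcal S$.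

(b) For $Y,T\in S$, $H^i(\mathbb SY)(T)=\operatorname{Hom}(T,\mathbb SY[i])\cong D\operatorname{Hom}(Y[i],T)$. This is $0$ for $i\ne0$, since $Y$ and $T$ are projective modules, and $D\mathcal S(Y,T)=\omega(T,Y)$ for $i=0$, naturally in $T$. So $\mathbb SY\cong\omega(-,Y)$. It lies in $\operatorname{per}\mathcal S=D^b(\operatorname{mod}\mathcal T)$ and has cohomology in degree $0$ only, hence $\omega(-,Y)\in\operatorname{mod}\mathcal T$. So $\nu$ sends representables into $\operatorname{per}\mathcal S$ and preserves it.

For a bounded complex $X$ of finite sums of representables put $X^\vee=\operatorname{Hom}_{\mathcal S}(X,\mathcal S)$, a complex of left modules. There are natural isomorphisms $X\otimes_{\mathcal S}\omega\cong D(X^\vee)$ and $Y\otimes_{\mathcal S}X^\vee\cong\operatorname{Hom}_{\mathcal S}(X,Y)$. To check them, let $X=\mathcal S(-,T)$: then $X^\vee=\mathcal S(T,-)$, and both sides are $\omega(-,T)$ in the first case, $Y(T)$ in the second. Hence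
$$\operatorname{RHom}(Y,\nu X)\cong\operatorname{RHom}(Y,D(X^\vee))\cong D(Y\otimes^LX^\vee)\cong D\operatorname{RHom}(X,Y),\tag{6}$$
naturally in $X,Y\in\operatorname{per}\mathcal S$. So $\operatorname{Hom}(Y,\nu X)\cong\operatorname{Hom}(Y,\mathbb SX)$ naturally, and $\nu\cong\mathbb S$ by Yoneda. $\square$

## 6. A free dg model of $\mathcal S$

If $\mathcal S$ were free on a quiver, we could lift it to $\mathcal A$ by choosing representatives of arrows. As $\mathcal L$ shows, it need not be free, so we replace it by a quasi-isomorphic dg category that is free as a graded category.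

Let $R\subseteq\mathcal S$ be the subcategory on $S$ with only the scalar multiples of identities, and $J=\operatorname{rad}\mathcal S$. By Lemma 1(a), $\mathcal S=R\oplus J$. Let $\tilde{\mathcal S}$ be the graded category on $S$ freely generated over $R$ by symbols $[a_1|\cdots|a_n]$, $n\ge1$, of degree $1-n$, multilinear in composable $a_i\in J$ (meaning that $a_1a_2\cdots a_n$ is defined). That is, it is the tensor category over $R$ on $\bigoplus_{n\ge1}J^{\otimes_Rn}$. Put
$$d[a_1|\cdots|a_n]=\sum_{i=1}^{n-1}(-1)^{i-1}(m_i-s_i),\quad m_i=[a_1|\cdots|a_ia_{i+1}|\cdots|a_n],\quad s_i=[a_1|\cdots|a_i]\cdot[a_{i+1}|\cdots|a_n],\tag{7}$$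
extended by $d(xy)=d(x)y+(-1)^{|x|}x\,d(y)$. We say that $m_i$ merges at $i$ and that $s_i$ splits at $i$.

For example, for $1\xrightarrow a2\xrightarrow b3$, $\tilde{\mathcal S}(1,3)$ has basis $[ba]$, $[b][a]$ in degree $0$ and $[b|a]$ in degree $-1$, with $d[b|a]=[ba]-[b][a]$. Its cohomology is $k=\mathcal S(1,3)$.

**Step 1: $d^2=0$.** As $d^2$ is a derivation, it suffices to check generators. The terms cancel in pairs.

* *Two merges.* For $j\ge i$, merging at $i$ and then at the new position $j$ gives the same as merging at $j+1$ and then at $i$; the signs are $(-1)^{i+j}$ and $(-1)^{i+j+1}$.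
* *Split at $l$, merge at $i<l$.* Merging first moves the split to position $l-1$: sign $-(-1)^{i-1}(-1)^{l-2}=(-1)^{i+l}$. Splitting first: $-(-1)^{l-1}(-1)^{i-1}=-(-1)^{i+l}$.
* *Split at $l$, merge at $i>l$.* Merging first: $-(-1)^{i-1}(-1)^{l-1}=-(-1)^{i+l}$. Splitting first, $d$ passes the left factor of degree $1-l$ and merges at position $i-l$ of the right factor: $-(-1)^{l-1}(-1)^{1-l}(-1)^{i-l-1}=(-1)^{i+l}$.
* *Splits at $i<l$.* Splitting at $l$ first: $(-1)^{l-1}(-1)^{i-1}=(-1)^{i+l}$. Splitting at $i$ first: $(-1)^{i-1}(-1)^{1-i}(-1)^{l-i-1}=-(-1)^{i+l}$.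

**Step 2: the projection $\pi:\tilde{\mathcal S}\to\mathcal S$.** Put $\pi[a]=a$ and $\pi[a_1|\cdots|a_n]=0$ for $n\ge2$. This is a dg functor: $\pi(d[a|b])=\pi([ab]-[a][b])=0$, and for $n\ge3$ every term of (7) contains a bracket with at least two letters.

**Step 3: $\pi$ is a quasi-isomorphism.** $\tilde{\mathcal S}$ is spanned by $R$ and words $a_1\epsilon_1a_2\cdots\epsilon_{N-1}a_N$ with separators $\epsilon_i\in\{|,\cdot\}$, where "$\cdot$" separates brackets. Let $F_p$ be spanned by $R$ and the words with $N\le p$ letters; this is an exhaustive filtration by subcomplexes. On $F_N/F_{N-1}$ the merges disappear, and the differential changes one "$|$" into "$\cdot$", up to sign. Let $N\ge2$. The words with $\epsilon_1=\cdot$ form a subcomplex and those with $\epsilon_1=|$ the quotient. The part of the differential from the second kind to the first changes $\epsilon_1$, with sign $-1$, and is bijective. So $F_N/F_{N-1}$ is, up to signs, the cone of an isomorphism of complexes, hence acyclic. Therefore $F_1=R\oplus J\to\tilde{\mathcal S}$ is a quasi-isomorphism. As $\pi|_{F_1}:F_1\to\mathcal S$ is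 bijective, $\pi$ is a quasi-isomorphism.

Consequently restriction along $\pi$ gives $\mathcal D(\mathcal S)\simeq\mathcal D(\tilde{\mathcal S})$, $\mathcal D(\mathcal S^e)\simeq\mathcal D(\tilde{\mathcal S}^e)$ and $\operatorname{per}\tilde{\mathcal S}\simeq\operatorname{per}\mathcal S=D^b(\operatorname{mod}\mathcal T)$, all preserving cohomology.

## 7. The dg orbit category $\mathcal O$

**Step 1: a dg functor $G$ lifting $\mathbb S[-2]$.** Let $\Theta$ be an h-projective dg $\tilde{\mathcal S}$-bimodule resolving $\omega[-2]$. The functor $\Theta'\mapsto\Theta'(-,Y)$ from bimodules to right modules has the right adjoint sending $N$ to the bimodule $(X,Y')\mapsto\operatorname{Hom}_k(\tilde{\mathcal S}(Y',Y),N(X))$, which preserves acyclicity. So each $\Theta(-,Y)$ is h-projective. The functor $G=-\otimes_{\tilde{\mathcal S}}\Theta$ has the right adjoint $N\mapsto\operatorname{Hom}(\Theta(-,?),N)$, which now preserves acyclicity, so $G$ preserves h-projectives. Under $\operatorname{per}\tilde{\mathcal S}\simeq\operatorname{per}\mathcal S$ it corresponds to $\nu[-2]$, because $(X\otimes^L_{\tilde{\mathcal S}}\mathcal S)\otimes^L_{\mathcal S}\omega=X\otimes^L_{\tilde{\mathcal S}}\omega$.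 By Lemma 3, $G$ preserves perfect modules and induces a triangle autoequivalence isomorphic to $\mathbb S[-2]$.

**Step 2: a small supply of perfect modules.** Let $\mathcal B$ be a small full dg subcategory of the h-projective perfect right dg $\tilde{\mathcal S}$-modules that contains the representables, is closed under $G$, shifts and cones, and represents every perfect module. (Start with a set of representatives and close it up.) Then $H^0\mathcal B\simeq D^b(\operatorname{mod}\mathcal T)$. Write $D^b(X,Y)$ for $\operatorname{Hom}_{H^0\mathcal B}(X,Y)$, and $Y$ also for $\tilde{\mathcal S}(-,Y)$ if $Y\in S$.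

**Step 3: the dg category $\mathcal O$.** It has the objects of $\mathcal B$ and
$$\mathcal O(X,Y)=\varinjlim_p\bigoplus_{n\ge0}\mathcal B(G^nX,G^pY),\qquad\text{transitions }\phi\mapsto G\phi\in\mathcal B(G^{n+1}X,G^{p+1}Y).\tag{8}$$
For $\phi\in\mathcal B(G^nX,G^pY)$ and $\psi\in\mathcal B(G^lY,G^qZ)$ put $\psi\phi=G^p\psi\circ G^l\phi\in\mathcal B(G^{l+n}X,G^{p+q}Z)$. This respects the transitions: $(G\psi)\phi=G^{p+1}\psi\circ G^{l+1}\phi=\psi(G\phi)=G(\psi\phi)$. It is associative: for $\chi\in\mathcal B(G^rZ,G^sW)$ both bracketings give $G^{p+q}\chi\circ G^{p+r}\psi\circ G^{l+r}\phi$. The identity of $X$ is $\mathrm{id}_X\in\mathcal B(G^0X,G^0X)$. As $G$ is a dg functor, $\mathcal O$ is a dg category.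

**Step 4: its cohomology.** As $H^0G$ is an equivalence, all transitions are isomorphisms in cohomology, and
$$H^i\mathcal O(X,Y)=\bigoplus_{m\in\mathbb Z}D^b(X,G^mY[i]),\tag{9}$$
where $\phi\in\mathcal B(G^nX,G^pY)$ contributes to $m=p-n$. So $H^0(\mathcal O)$ is the orbit category, as a category. In $H^0(\mathcal O)$ we have $Y\cong GY$: the element $\mathrm{id}_{GY}$, viewed in $\mathcal B(G^1Y,G^0(GY))$ and in $\mathcal B(G^0(GY),G^1Y)$, gives maps $Y\to GY$ and $GY\to Y$. Their composites are $\mathrm{id}_{GY}\in\mathcal B(G^1Y,G^1Y)$ and $\mathrm{id}_{G^2Y}\in\mathcal B(G^1(GY),G^1(GY))$, the transition images of $\mathrm{id}_Y$ and $\mathrm{id}_{GY}$.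

For $\mathcal S=k$ we have $\tilde{\mathcal S}=k$, and $G=[-2]$ up to homotopy, so (9) gives $H^i\mathcal O(k,k)=k$ for even $i$ and $0$ for odd $i$, as in Section 1. Note that $\mathcal O$ used only $\mathcal S$ and the choices of $\Theta$ and $\mathcal B$, which we fix once and for all.

## 8. First lifting problem: a dg functor $F:\tilde{\mathcal S}\to\mathcal A$

**Proposition 4.** There is a dg functor $F:\tilde{\mathcal S}\to\mathcal A$, the identity on objects, with $H^0(F)=\mathrm{id}_{\mathcal S}$.

*Proof.* **Step 1: translate into equations.** As $\tilde{\mathcal S}$ is free, a graded functor that is the identity on objects is given by arbitrary linear maps $f_n=F([-|\cdots|-]):J^{\otimes_Rn}\to\mathcal A$ of degree $1-n$ (respecting source and target). It commutes with $d$ if and only if it does so on generators: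
$$d f_n(a_1,\dots,a_n)=\sum_{i=1}^{n-1}(-1)^{i-1}\bigl(f_{n-1}(\dots,a_ia_{i+1},\dots)-f_i(a_1,\dots,a_i)f_{n-i}(a_{i+1},\dots,a_n)\bigr).\tag{$10_n$}$$

**Step 2: start the induction.** Choose a linear $f_1:J\to Z^0\mathcal A$ representing the inclusion $J\subseteq H^0\mathcal A$; then $(10_1)$ holds. The right side of $(10_2)$ is $f_1(ab)-f_1(a)f_1(b)$, a coboundary; choose $f_2$ linear accordingly.

**Step 3: the obstruction.** Let $n\ge2$ and let $f_1,\dots,f_n$ satisfy $(10_m)$ for $m\le n$. The subcategory $\tilde{\mathcal S}_{\le n}$ generated by brackets with at most $n$ letters is closed under $d$, and the $f_m$ define a dg functor $F_n:\tilde{\mathcal S}_{\le n}\to\mathcal A$. All terms of $d[a_1|\cdots|a_{n+1}]$ lie in $\tilde{\mathcal S}_{\le n}$, and the right side of $(10_{n+1})$ is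
$$o(a_1,\dots,a_{n+1})=F_n(d[a_1|\cdots|a_{n+1}])\in\mathcal A^{1-n}.$$
As $d^2=0$, its values are cocycles. It gives $\bar o\in\operatorname{Hom}_{R^e}(J^{\otimes_R(n+1)},H^{1-n}\mathcal A)$.

**Step 4: $\bar o$ is a Hochschild cocycle.** In $d[a_1|\cdots|a_{n+2}]$ the terms $s_i$ with $2\le i\le n$ lie in $\tilde{\mathcal S}_{\le n}$. Let $y=\sum_{i=2}^n(-1)^{i-1}s_i$. Since $d^2=0$ and $d[a]=0$,
$$\sum_{i=1}^{n+1}(-1)^{i-1}d[\dots|a_ia_{i+1}|\dots]-[a_1]\,d[a_2|\cdots|a_{n+2}]-(-1)^nd[a_1|\cdots|a_{n+1}]\,[a_{n+2}]=dy,$$
and all terms lie in $\tilde{\mathcal S}_{\le n}$. Apply $F_n$, multiply by $-1$ and pass to cohomology, where $F_n(dy)=dF_n(y)$ vanishes: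
$$a_1\bar o(a_2,\dots)+\sum_{i=1}^{n+1}(-1)^i\bar o(\dots,a_ia_{i+1},\dots)+(-1)^{n+2}\bar o(a_1,\dots,a_{n+1})a_{n+2}=0.$$
That is, $\delta\bar o=0$ for the normalized Hochschild differential
$$\delta g(a_1,\dots,a_{m+1})=a_1g(a_2,\dots)+\sum_{i=1}^m(-1)^ig(\dots,a_ia_{i+1},\dots)+(-1)^{m+1}g(a_1,\dots,a_m)a_{m+1}.\tag{11}$$

**Step 5: the obstruction group vanishes.** The normalized bar resolution $\mathcal S\otimes_RJ^{\otimes_R\bullet}\otimes_R\mathcal S\to\mathcal S$ consists of projective bimodules: $J^{\otimes_Rn}$ is a direct sum of one-dimensional $R$-bimodules, which induce to representable $E$-modules. So $(\operatorname{Hom}_{R^e}(J^{\otimes_R\bullet},M),\delta)$ computes $\operatorname{Ext}^\bullet_E(\mathcal S,M)$. Since $H^{1-n}\mathcal A$ is pointwise finite-dimensional, $\operatorname{Ext}_E^{n+1}(\mathcal S,H^{1-n}\mathcal A)=0$ by Lemma 2(a). Choose $\bar g\in\operatorname{Hom}_{R^e}(J^{\otimes_Rn},H^{1-n}\mathcal A)$ with $\delta\bar g=\bar o$ and lift it to a linear $g$ with values in $Z^{1-n}\mathcal A$.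

**Step 6: correct $f_n$ and continue.** Replace $f_n$ by $f_n+g$. As $dg=0$, and as $f_n$ does not occur on the right side of $(10_m)$ for $m\le n$, these equations still hold. In $o$, since $n\ge2$, $f_n$ occurs linearly, and $o$ changes by
$$\sum_{i=1}^n(-1)^{i-1}g(\dots,a_ia_{i+1},\dots)-f_1(a_1)g(a_2,\dots)-(-1)^{n-1}g(a_1,\dots,a_n)f_1(a_{n+1}).$$
So $\bar o$ changes by $-\delta\bar g$ and becomes $0$. Now $o$ takes values in coboundaries, and a linear $f_{n+1}$ satisfying $(10_{n+1})$ exists. Each $f_n$ is altered only once after it is chosen, so the process defines all $f_n$. By the choice of $f_1$, $H^0(F)=\mathrm{id}_{\mathcal S}$. $\square$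

## 9. Second lifting problem: $\theta:\Theta\to\mathcal A$ and the transformation $\gamma$

Via $F$, $\mathcal A$ is a dg $\tilde{\mathcal S}$-bimodule, that is, an object of $\mathcal D(\tilde{\mathcal S}^e)\simeq\mathcal D(\mathcal S^e)$.

**Proposition 5.** There is a morphism of dg $\tilde{\mathcal S}$-bimodules $\theta:\Theta\to\mathcal A$ such that $H^2\theta$ is an isomorphism.

*Proof.* $\tilde{\mathcal S}^e$ is concentrated in degrees $\le0$, so truncations of bimodules are bimodules. As $H^1\mathcal A=0$, there is a triangle
$$\tau_{\le0}\mathcal A\to\tau_{\le2}\mathcal A\to H^2(\mathcal A)[-2]\to(\tau_{\le0}\mathcal A)[1]$$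
in $\mathcal D(\mathcal S^e)$. The obstruction to lifting the isomorphism $\omega[-2]\cong H^2(\mathcal A)[-2]$ of (2) to a map $\omega[-2]\to\tau_{\le2}\mathcal A$ lies in $\operatorname{Hom}(\omega[-2],(\tau_{\le0}\mathcal A)[1])=\operatorname{Hom}(\omega,(\tau_{\le0}\mathcal A)[3])$. This is $0$ by Lemma 2(b). Compose a lift with $\tau_{\le2}\mathcal A\to\mathcal A$, which is an isomorphism on $H^2$. As $\Theta$ is h-projective, the resulting morphism $\Theta\to\mathcal A$ in the derived category is realized by some $\theta$. $\square$

Let $\hat F=-\otimes_{\tilde{\mathcal S}}\mathcal A$, from right dg $\tilde{\mathcal S}$-modules to right dg $\mathcal A$-modules. It is left adjoint to restriction along $F$, which preserves acyclicity, so it preserves h-projectives. As $\hat F(\tilde{\mathcal S}(-,Y))=\mathcal A(-,Y)$, it preserves perfect modules. It induces a triangle functor $D^b(\operatorname{mod}\mathcal T)\simeq H^0\mathcal B\to\operatorname{per}\mathcal A=\mathcal C$ with $\hat F(T)=T$ for $T\in S$, inducing the identity on $\mathcal S$. The map $\Theta\otimes_{\tilde{\mathcal S}}\mathcal A\to\mathcal A$,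 $\xi\otimes a\mapsto\theta(\xi)a$, is well defined because $\theta(\xi s)a=\theta(\xi)F(s)a$, and it is a closed degree $0$ map of $\tilde{\mathcal S}$-$\mathcal A$-bimodules. So
$$\gamma_X:\hat FGX=X\otimes_{\tilde{\mathcal S}}\Theta\otimes_{\tilde{\mathcal S}}\mathcal A\to X\otimes_{\tilde{\mathcal S}}\mathcal A=\hat FX,\qquad x\otimes\xi\otimes a\mapsto x\otimes\theta(\xi)a,\tag{12}$$
is a closed degree $0$ dg-natural transformation, and it induces a morphism of triangle functors. It says that $\hat F$ does not distinguish $GX$ from $X$, once we know the following.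

**Proposition 6.** $\gamma_X$ is a homotopy equivalence for every $X\in\mathcal B$.

*Proof.* **Step 1: reduction to $X=Y\in S$.** Source and target are h-projective, so it suffices that $\gamma_X$ is invertible in $\mathcal C$. The $X$ with this property form a thick subcategory of $H^0\mathcal B$, so let $X=Y\in S$. Put $Z=\hat F(\Theta(-,Y))$ and $h=\gamma_Y[2]:Z[2]\to Y[2]$. Let $0\to P_1\to P_0\to\omega(-,Y)\to0$ be a minimal projective resolution in $\operatorname{mod}\mathcal T$. It gives a triangle $P_1\to P_0\to\Theta(-,Y)[2]\to P_1[1]$ in $\mathcal D(\tilde{\mathcal S})$ and, applying $\hat F$, a triangle $P_1\to P_0\to Z[2]\to P_1[1]$ in $\mathcal C$.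

**Step 2: $\operatorname{Hom}_{\mathcal C}(T,h)$ is an isomorphism for $T\in S$.** The composite
$$\operatorname{Hom}_{\mathcal D(\tilde{\mathcal S})}(T,\Theta(-,Y)[2])\xrightarrow{\hat F}\operatorname{Hom}_{\mathcal C}(T,Z[2])\xrightarrow{h_*}\operatorname{Hom}_{\mathcal C}(T,Y[2])$$
is $H^2\theta(T,Y)$, since on elements $\xi\mapsto\xi\otimes1\mapsto\theta(\xi)$. So it is an isomorphism. The first map is an isomorphism: both sides are the cokernel of $\mathcal T(T,P_1)\to\mathcal T(T,P_0)$, because $\operatorname{Hom}(T,P_1[1])$ vanishes in $\mathcal D(\tilde{\mathcal S})$ ($T$ is projective in $\operatorname{mod}\mathcal T$) and in $\mathcal C$ ($\mathcal T$ is rigid). So $h_*$ is an isomorphism.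

**Step 3: $h$ is an isomorphism.** Let $T_1\to T_0\to Y[2]\to T_1[1]$ be the triangle (1) with $T_0\to Y[2]$ a right minimal approximation. As $\operatorname{Hom}(\mathcal T,Y[1])=0=\operatorname{Hom}(\mathcal T,T_1[1])$, the sequence $0\to\mathcal T(-,T_1)\to\mathcal T(-,T_0)\to\operatorname{Hom}(-,Y[2])|_{\mathcal T}\to0$ is exact. By Yoneda its last map is right minimal, so it is a projective cover. The map $P_0\to Z[2]\xrightarrow hY[2]$ factors through the approximation $T_0\to Y[2]$. Complete this to a morphism of triangles from $(P_1\to P_0\to Z[2])$ to $(T_1\to T_0\to Y[2])$. Apply $\operatorname{Hom}(\mathcal T,-)$. The upper row is $0\to P_1\to P_0\to\operatorname{Hom}(-,Z[2])|_{\mathcal T}\to0$, which by Step 2 is the minimal resolution of $\omega(-,Y)$. The right vertical map $h_*$ is an isomorphism. The middle map is a map of projective covers over an isomorphism, hence an isomorphism, and so is the left one. By Yoneda $P_0\to T_0$ and $P_1\to T_1$ are isomorphisms in $\mathcal C$, hence so is $h$. $\square$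

## 10. The comparison $\Psi:H^*(\mathcal O)\to\mathcal C$ is bijective on morphisms

**Construction of $\Psi$.** For $p\ge0$ let $\gamma^{(p)}_X=\gamma_X\gamma_{GX}\cdots\gamma_{G^{p-1}X}:\hat FG^pX\to\hat FX$. By definition and by naturality,
$$\gamma^{(p+q)}_X=\gamma^{(p)}_X\gamma^{(q)}_{G^pX},\qquad\gamma^{(p)}_Y\,\hat F(G^p\phi)=\hat F(\phi)\,\gamma^{(p)}_X\quad(\phi\in\mathcal B(X,Y)).\tag{13}$$
Write $\operatorname{Hom}^i_{\mathcal C}(M,N)=\operatorname{Hom}_{\mathcal C}(M,N[i])$. For a class $\phi\in H^i\mathcal B(G^nX,G^pY)$ put
$$\Psi(\phi)=\gamma^{(p)}_Y\circ\hat F(\phi)\circ(\gamma^{(n)}_X)^{-1}\in\operatorname{Hom}^i_{\mathcal C}(\hat FX,\hat FY).\tag{14}$$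

*It respects transitions.* By (13), $\Psi(G\phi)=\gamma^{(p)}_Y\gamma_{G^pY}\hat F(G\phi)\gamma_{G^nX}^{-1}(\gamma^{(n)}_X)^{-1}=\Psi(\phi)$. So $\Psi$ is defined on $H^i\mathcal O(X,Y)$.

*It respects composition.* For $\psi\in H^*\mathcal B(G^lY,G^qZ)$, (13) gives
$$\Psi(\psi\phi)=\gamma^{(q)}_Z\gamma^{(p)}_{G^qZ}\hat F(G^p\psi)\hat F(G^l\phi)(\gamma^{(l)}_{G^nX})^{-1}(\gamma^{(n)}_X)^{-1}=\gamma^{(q)}_Z\hat F(\psi)\,\gamma^{(p)}_{G^lY}(\gamma^{(l)}_{G^pY})^{-1}\,\hat F(\phi)(\gamma^{(n)}_X)^{-1}.$$
From $\gamma^{(l)}_Y\gamma^{(p)}_{G^lY}=\gamma^{(p+l)}_Y=\gamma^{(p)}_Y\gamma^{(l)}_{G^pY}$ we get $\gamma^{(p)}_{G^lY}(\gamma^{(l)}_{G^pY})^{-1}=(\gamma^{(l)}_Y)^{-1}\gamma^{(p)}_Y$, so the right side is $\Psi(\psi)\Psi(\phi)$.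

So $\Psi$ is a graded functor on $H^*(\mathcal O)$, given on objects by $\hat F$ and extending $\hat F$ on $H^*\mathcal B$. In particular it is compatible with the closed isomorphisms $X\to X[i]$ of degree $-i$, hence with shifts.

**Proposition 7.** $\Psi:H^i\mathcal O(X,Y)\to\operatorname{Hom}_{\mathcal C}(\hat FX,\hat FY[i])$ is bijective for all $X,Y\in\mathcal B$, $i\in\mathbb Z$.

*Proof.* Write $\operatorname{mod}$ for $\operatorname{mod}\mathcal T$. Recall that $G$ corresponds to $\nu[-2]$, with $\nu\cong\mathbb S$ a triangle functor.

**Step 1: how $G$ moves degrees.** Let $X\in\operatorname{mod}[j]$ be indecomposable. We claim that $GX\in\operatorname{mod}[j-2]$ if $X=P[j]$ with $P$ projective, and $GX\in\operatorname{mod}[j-1]$ otherwise. Take $j=0$. For $P$ projective, $\nu P$ is a module by Lemma 3. Let $M$ be nonprojective with resolution $0\to P_1\to P_0\to M\to0$. Then $\nu M$ is the cone of a map of modules $\nu P_1\to\nu P_0$; being indecomposable, it lies in $\operatorname{mod}$ or in $\operatorname{mod}[1]$. Suppose $\nu M=N\in\operatorname{mod}$. In the triangle $\nu P_1\to\nu P_0\to N\to\nu P_1[1]$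 the last map lies in $\operatorname{Hom}(N,\nu P_1[1])\cong D\operatorname{Hom}(P_1[1],N)=0$. So $\nu P_0\to N$ is a split epi and, applying $\nu^{-1}$, $M$ is a summand of $P_0$, a contradiction. Hence $\nu M\in\operatorname{mod}[1]$. Consequently $G^{-1}$ sends an indecomposable of $\operatorname{mod}[j]$ into $\operatorname{mod}[j+1]$ or to some $P[j+2]$ with $P$ projective.

**Step 2: $\Psi$ on $S$ in degrees $0$ and $1$.** For $T,T'\in S$ we claim that $H^0\mathcal O(T,T')=\mathcal T(T,T')$, coming from $m=0$ in (9), and $H^1\mathcal O(T,T')=0$. Indeed $D^b(T,G^mT'[i])=H^i(G^mT')(T)$. For $m\ge1$, Step 1 gives $G^mT'\in\operatorname{mod}[l]$ with $l\le-2$, so $H^i=0$ for $i\le1$. For $m\le-1$, $G^mT'\in\operatorname{mod}[l]$ with $l\ge1$, so $H^i=0$ for $i\ge0$. For $m=0$, $H^1(T')=0$. On the part $m=0$, $\Psi$ is $\hat F$, which is the identity on $\mathcal S$; and $\operatorname{Hom}_{\mathcal C}(T,T'[1])=0$. So $\Psi$ is bijective on $H^i\mathcal O(T,T')$ for $i=0,1$.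

**Step 3: representatives of orbits.** Every indecomposable $X\in D^b(\operatorname{mod})$ has some $G^mX$ that lies in $\operatorname{mod}$ or is of the form $P[1]$ with $P$ projective. Let $X\in\operatorname{mod}[j]$. If $j\ge1$ and $X$ is not of the form $P[1]$, then by Step 1 $GX\in\operatorname{mod}[j']$ with $0\le j'<j$ (for $X=P[j]$ we have $j\ge2$ and $j'=j-2$); iterate. If $j\le-1$, then $G^{-1}X\in\operatorname{mod}[j+1]$ with $j+1\le0$, or $G^{-1}X=P[j+2]$ with $j+2\le1$; iterate.

**Step 4: $\Psi$ is bijective on $H^0\mathcal O(T,Y)$ for $T\in S$ and all $Y$** (hence on all $H^i\mathcal O(T,Y)$, replacing $Y$ by $Y[i]$). By additivity we may take $Y$ indecomposable in $D^b(\operatorname{mod})$. Since $Y\cong G^mY$ in $H^0(\mathcal O)$ and $\Psi$ is a functor, Step 3 allows $Y=M\in\operatorname{mod}$ or $Y=P[1]$. The second case is Step 2 in degree $1$. In the first, the triangle $P_1\to P_0\to M\to P_1[1]$ in $D^b(\operatorname{mod})$ gives exact rows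
$$H^0\mathcal O(T,P_1)\to H^0\mathcal O(T,P_0)\to H^0\mathcal O(T,M)\to H^1\mathcal O(T,P_1)=0,$$
$$\operatorname{Hom}_{\mathcal C}(T,P_1)\to\operatorname{Hom}_{\mathcal C}(T,P_0)\to\operatorname{Hom}_{\mathcal C}(T,\hat FM)\to\operatorname{Hom}_{\mathcal C}(T,P_1[1])=0.$$
The first row is exact because, by (9), it is a direct sum of long exact sequences. $\Psi$ is a morphism between the rows, bijective on the first two terms, hence on the third.

**Step 5: all $X$.** For fixed $Y$, both $H^i\mathcal O(-,Y)$ and $\operatorname{Hom}_{\mathcal C}(\hat F-,\hat FY[i])$ are cohomological on $H^0\mathcal B$, and $\Psi$ is natural and compatible with shifts. By the five lemma, the $X$ such that $\Psi$ is bijective on $H^i\mathcal O(X,Y)$ for all $Y,i$ form a thick subcategory. It contains $S$ by Step 4, so it is all of $H^0\mathcal B$. $\square$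

## 11. From $\Psi$ to a triangle equivalence

Proposition 7 compares graded categories; it does not yet compare triangles. For that we realize $\Psi$ by a triangle functor into $\mathcal D(\mathcal O)$.

**Step 1: a dg functor $V$ from $\mathcal A$-modules to $\mathcal O$-modules.** For a right dg $\mathcal A$-module $M$ put
$$V(M)(X)=\varinjlim_q\operatorname{Hom}_{\mathcal A}(\hat FG^qX,M),\qquad\text{transitions }u\mapsto u\circ\gamma_{G^qX}.$$
For $u\in\operatorname{Hom}_{\mathcal A}(\hat FG^qY,M)$ and $\phi\in\mathcal B(G^nX,G^pY)$ set
$$u\cdot\phi=[\,u\circ\gamma^{(p)}_{G^qY}\circ\hat F(G^q\phi)\,]\in V(M)(X),$$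
represented in stage $n+q$.

*Well defined.* By (13) the transition image of $u\cdot\phi$ is $u\gamma^{(p)}_{G^qY}\hat F(G^q\phi)\gamma_{G^{n+q}X}=u\gamma^{(p+1)}_{G^qY}\hat F(G^{q+1}\phi)$. This is the representative obtained from $(u\gamma_{G^qY},\phi)$, as $\gamma_{G^qY}\gamma^{(p)}_{G^{q+1}Y}=\gamma^{(p+1)}_{G^qY}$, and also the one obtained from $(u,G\phi)$.

*Associative.* For $u\in\operatorname{Hom}_{\mathcal A}(\hat FG^rZ,M)$ and $\psi\in\mathcal B(G^lY,G^qZ)$,
$$(u\cdot\psi)\cdot\phi=u\gamma^{(q)}_{G^rZ}\hat F(G^r\psi)\gamma^{(p)}_{G^{l+r}Y}\hat F(G^{l+r}\phi)=u\gamma^{(q)}_{G^rZ}\gamma^{(p)}_{G^{q+r}Z}\hat F(G^{p+r}\psi)\hat F(G^{l+r}\phi),$$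
which is $u\gamma^{(p+q)}_{G^rZ}\hat F(G^r(G^p\psi\circ G^l\phi))=u\cdot(\psi\phi)$.

The unit acts as identity, and the Leibniz rule holds because $\gamma$ is closed of degree $0$. So $V(M)$ is a right dg $\mathcal O$-module, and $V$ is a dg functor in $M$.

**Step 2: its cohomology.** Each $\hat FG^qX$ is h-projective, so $V$ preserves quasi-isomorphisms and induces a triangle functor $V:\operatorname{per}\mathcal A\to\mathcal D(\mathcal O)$. By Proposition 6 the transitions are quasi-isomorphisms, so
$$H^iV(M)(X)=\operatorname{Hom}_{\mathcal C}(\hat FX,M[i]),\tag{15}$$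
read off in stage $0$.

**Step 3: $V(\hat FY)$ is representable.** For $Y\in\mathcal B$ let $\epsilon_Y:\mathcal O(-,Y)\to V(\hat FY)$, $\phi\mapsto[\mathrm{id}_{\hat FY}]\cdot\phi$. For $\phi\in\mathcal B(G^nX,G^pY)$ this is the class of $\gamma^{(p)}_Y\hat F(\phi)$ in stage $n$. Stage $0$ maps to stage $n$ by $u\mapsto u\gamma^{(n)}_X$. So, for a cohomology class $\phi$, under (15) its image corresponds to $\gamma^{(p)}_Y\hat F(\phi)(\gamma^{(n)}_X)^{-1}=\Psi(\phi)$. By Proposition 7, $\epsilon_Y$ is a quasi-isomorphism.

**Step 4: every $M\in\mathcal C$ is isomorphic to some $\hat FY$, $Y\in\mathcal B$.** In (1) for $M$, the map $T_1\to T_0$ is $\hat F$ of a map in $D^b(\operatorname{mod}\mathcal T)$, and $M\cong\hat F$ of the cone of that map.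

**Step 5: $V$ is fully faithful.** For $Y\in\mathcal B$ and $M\in\mathcal C$, the composite
$$\operatorname{Hom}_{\mathcal C}(\hat FY,M)\xrightarrow{V}\operatorname{Hom}_{\mathcal D(\mathcal O)}(V\hat FY,VM)\overset{\epsilon_Y^*}{\cong}\operatorname{Hom}_{\mathcal D(\mathcal O)}(\mathcal O(-,Y),VM)=H^0V(M)(Y)=\operatorname{Hom}_{\mathcal C}(\hat FY,M)$$
sends $v$ to $V(v)([\mathrm{id}_{\hat FY}])=[v]$: it is the identity. So $V$ is bijective on $\operatorname{Hom}_{\mathcal C}(\hat FY,M)$. By Step 4 this covers all pairs of objects.

**Step 6: conclusion.** The essential image of the fully faithful triangle functor $V$ consists of the objects isomorphic to some $V(\hat FY)\cong\mathcal O(-,Y)$, that is, to representables. Hence the representables form (up to isomorphism) a triangulated subcategory of $\mathcal D(\mathcal O)$. By Yoneda it is equivalent to $H^0(\mathcal O)$, and $V$ induces a triangle equivalence $\mathcal C\simeq H^0(\mathcal O)$. As $\mathcal O$ was constructed from $\mathcal T$ alone, part 1 of Theorem A is proved, and part 2 follows as explained in Section 1. $\blacksquare$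

## 12. Directedness gives heredity and Serre duality

We prove Theorem B. Only the standing assumptions on $\mathcal C$ and $\mathcal T$ remain in force. The implication (iii)⇒(ii) is clear, and (ii)⇒(i) is Lemma 1(a), whose proof used only heredity.

Note that $\mathcal C^{op}$, with inverse shift, is again 2-CY, and that $\mathcal T^{op}\subseteq\mathcal C^{op}$ is cluster-tilting, since the definition is self-dual. Note also that for $Y\in\mathcal T$ the triangle (1) for $Y[2]$ and $\operatorname{Hom}(\mathcal T,Y[1])=0$ give a projective resolution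
$$0\to\mathcal T(-,T_1)\to\mathcal T(-,T_0)\to\operatorname{Hom}(-,Y[2])|_{\mathcal T}\cong D\mathcal T(Y,-)\to0.\tag{16}$$

**Lemma 8.** Let $\mathcal T$ be a Hom-finite Krull–Schmidt category with $\operatorname{mod}\mathcal T$ abelian and hereditary, and suppose that all right modules $D\mathcal T(Y,-)$ and all left modules $D\mathcal T(-,Y)$ are perfect. Then $\operatorname{mod}\mathcal T$ satisfies Serre duality.

*Proof.* Lemma 3(a) uses only heredity, so $D^b(\operatorname{mod}\mathcal T)=\operatorname{per}\mathcal S$, which is Hom-finite. As $\omega(-,Y)=D\mathcal S(Y,-)$ is perfect, $\nu=-\otimes^L_{\mathcal S}\omega$ preserves $\operatorname{per}\mathcal S$, and (6) gives $\operatorname{Hom}(Y,\nu X)\cong D\operatorname{Hom}(X,Y)$. In the same way, perfectness of the left modules $D\mathcal T(-,Y)$ gives a functor $\nu^{op}$ on $\operatorname{per}(\mathcal S^{op})$ with $\operatorname{Hom}(Y,\nu^{op}X)\cong D\operatorname{Hom}(X,Y)$. Via the duality $X\mapsto X^\vee$, $\operatorname{per}(\mathcal S^{op})\simeq(\operatorname{per}\mathcal S)^{op}$, it becomes a functor $\nu'$ on $\operatorname{per}\mathcal S$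 with $\operatorname{Hom}(\nu'X,Y)\cong D\operatorname{Hom}(Y,X)$. By Hom-finiteness, naturally,
$$\operatorname{Hom}(Y,\nu\nu'X)\cong D\operatorname{Hom}(\nu'X,Y)\cong\operatorname{Hom}(Y,X),\qquad\operatorname{Hom}(\nu'\nu X,Y)\cong D\operatorname{Hom}(Y,\nu X)\cong\operatorname{Hom}(X,Y).$$
So $\nu\nu'\cong1\cong\nu'\nu$, and $\nu$ is a Serre functor. $\square$

**(ii)⇒(iii).** By (16), and by (16) for $\mathcal T^{op}\subseteq\mathcal C^{op}$, the modules in Lemma 8 are perfect. So Lemma 8 applies.

**(i)⇒(ii).** Let $\mathcal T$ be directed.

**Step 1: simple functors are finitely presented.** For $T\in S$ let $S_T$ be the simple right module at $T$. A nonzero noninvertible element of $\operatorname{End}(T)$ would be a path from $T$ to $T$, so $\operatorname{End}(T)$ is a finite-dimensional division algebra, that is, $\operatorname{End}(T)=k$. Any composite $T\to T''\to T$ with $T''\in S\setminus\{T\}$ vanishes, since otherwise it would give a path. Consider $\mathcal T(-,T)\to D\mathcal T(T,-)$, $\alpha\mapsto(\beta\mapsto\alpha\beta\in\operatorname{End}(T)=k)$. Both modules are in $\operatorname{mod}\mathcal T$,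 the second by (16). The map is zero at $T''\ne T$ and bijective at $T$, so its image is $S_T$. Hence $S_T\in\operatorname{mod}\mathcal T$, and $\operatorname{rad}(-,T)=\ker(\mathcal T(-,T)\to S_T)\in\operatorname{mod}\mathcal T$.

**Step 2: set-up for the claim that $S_T$ has projective dimension at most $1$.** Let $e:E\to T$ in $\mathcal T$ be such that $\mathcal T(-,E)\to\operatorname{rad}(-,T)$ is a projective cover. So $e$ is right minimal, and its components $E_j\to T$ on indecomposable summands are nonzero and noninvertible. Take triangles
$$X\xrightarrow uE\xrightarrow eT\xrightarrow wX[1],\qquad T_1\xrightarrow iT_0\xrightarrow pX\to T_1[1]$$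
with $p$ a right minimal $\mathcal T$-approximation and $T_1\in\mathcal T$ by (1).

**Step 3: $T_1\cong T^r$.** From the first triangle and $\operatorname{Hom}(T'',E[1])=0$, $\operatorname{Hom}(T'',X[1])\cong S_T(T'')$ for $T''\in\mathcal T$. By the 2-CY property, $\operatorname{Hom}(X,T''[1])\cong D\operatorname{Hom}(T'',X[1])=0$ for $T''\in S\setminus\{T\}$. If $T_1$ had a summand isomorphic to such a $T''$, the projection $T_1\to T''$ would factor through $i$, because $X\to T_1[1]\to T''[1]$ vanishes. So $T''\to T_1\xrightarrow iT_0$ would be a split mono killed by $p$, contradicting minimality.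

**Step 4: $e_*$ is injective.** The kernel of $e_*:\mathcal T(-,E)\to\mathcal T(-,T)$ is the image of $\operatorname{Hom}(-,X)|_{\mathcal T}$, and as $p$ is an approximation it is the image of $(up)_*:\mathcal T(-,T_0)\to\mathcal T(-,E)$. Suppose $up\ne0$. Choose a decomposition $T_0=T'\oplus T_0'$ with $T'$ indecomposable and a nonzero component $T'\to E_j$ of $up$.

*The component $T_1\to T'$ of $i$ is nonzero.* As $T_1\cong T^r$, there are nonzero maps $T\to T'\to E_j\to T$ between indecomposables, the last one noninvertible. Absorbing invertible maps into their neighbors keeps all maps nonzero and keeps a noninvertible last map, so it gives a path from $T$ to $T$: contradiction.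

*It is zero.* Then $i$ maps into $T_0'$, so $X\cong T'\oplus X'$ with $X'$ the cone of $T_1\to T_0'$, and $p|_{T'}$ is the inclusion of $T'$. Let $q:X\to T'$ be the projection. Since $q[1]w\in\operatorname{Hom}(T,T'[1])=0$, $q=ru$ for some $r:E\to T'$. So $u|_{T'}$ is a split mono $T'\to E$ with $eu|_{T'}=0$, contradicting right minimality of $e$.

Hence $up=0$ and $e_*$ is injective. So $0\to\mathcal T(-,E)\to\mathcal T(-,T)\to S_T\to0$ is exact, and $S_T$ has projective dimension at most $1$.

**Step 5: from left simples to all modules.** Applied to the directed cluster-tilting subcategory $\mathcal T^{op}\subseteq\mathcal C^{op}$, Steps 1–4 show that the simple left module $S'_T$ has projective dimension at most $1$. Since $S_T\cong D(S'_T)$, the analogue of (4) over $\mathcal S$ gives, for $M\in\operatorname{mod}\mathcal T$,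
$$\operatorname{Ext}^2(M,S_T)\cong D\operatorname{Tor}_2^{\mathcal T}(M,S'_T)=0\qquad(T\in S).$$
Let $\cdots\to P_2\to P_1\to P_0\to M\to0$ be a minimal projective resolution in $\operatorname{mod}\mathcal T$. A nonzero composite $P_{i+1}\to P_i\to S_T$ would make a summand $T$ of $P_{i+1}$ map isomorphically onto a summand of $P_i$ that is killed by the next map, contradicting minimality. So the complex $\operatorname{Hom}(P_\bullet,S_T)$ has zero differential, and $\operatorname{Hom}(P_2,S_T)=\operatorname{Ext}^2(M,S_T)=0$ for all $T\in S$. Hence $P_2=0$, and every $M$ has projective dimension at most $1$: $\operatorname{mod}\mathcal T$ is hereditary.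

This proves the equivalence of (i), (ii) and (iii). If $\mathcal T$ is directed, (iii) provides the hypotheses of Theorem A, and the last assertion of Theorem B follows. $\blacksquare$
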